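# Hairs of $e^z$ that contain no real-analytic arc

## 1. The reflection in an analytic arc, carried forward by $e^z$

Throughout, $f(z)=e^z$ on $\mathbb C$, $f^n$ is its $n$-th iterate, $E(t)=e^t$ on $\mathbb R$, $D(a,r)$ is an open disc, $\operatorname{Log}$ is the principal logarithm, and a bar is complex conjugation. Note that $f^n(\bar z)=\overline{f^n(z)}$.

We start with a local object. Let $\varphi$ be univalent (holomorphic and injective) on a disc $D(u_0,\eta)$ with $u_0\in\mathbb R$. It maps the real interval $(u_0-\eta,u_0+\eta)$ onto a regular real-analytic arc. On $U=\varphi(D(u_0,\eta))$ put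
$$R(z)=\overline{\varphi\big(\overline{\varphi^{-1}(z)}\big)} .$$
Two conjugations cancel, so $R$ is holomorphic. If $z=\varphi(u)$ with $u$ real, then $R(z)=\bar z$. By the identity theorem $R$ is the only holomorphic function near the arc that equals $\bar z$ on it. It depends on the arc as a set and not on its parametrization. For the line $\operatorname{Im}z=c$ one finds $R(z)=z-2ic$, since $\bar z=z-2i\operatorname{Im}z$. For the unit circle one finds $R(z)=1/z$.

Now let the dynamics act. Let $z_0$ be a point of the arc, $z_n=f^n(z_0)$, and let $\psi_n$ be an inverse branch of $f^n$ near $z_n$ with $\psi_n(z_n)=z_0$. Put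
$$G_n=f^n\circ R\circ\psi_n .$$
If $\zeta$ lies on the image of the arc under $f^n$, near $z_n$, then $\psi_n(\zeta)$ is on the arc, and $G_n(\zeta)=f^n(\overline{\psi_n(\zeta)})=\bar\zeta$. So $G_n$ is the reflection of the image arc. Since $\psi_n(\zeta)=\psi_{n+1}(e^\zeta)$ near $z_n$,
$$e^{G_n(\zeta)}=G_{n+1}(e^\zeta)\qquad\text{near } z_n. \tag{1}$$

What is this for? The *hairs* of $f$, defined in Section 2, are curves of points escaping to infinity. Far out, the $n$-th image of a hair looks like a horizontal line $\operatorname{Im}z=2\pi s_n$ with an integer $s_n$. The question of these notes is whether hairs are real-analytic curves. Suppose a piece of a hair were real-analytic. Then we have a reflection $R$, hence all the $G_n$, and $G_n(\zeta)$ should be close to $\zeta-4\pi is_n$. But if $G_n$ were *exactly* this translation, then (1) would make $G_{n+1}$ the identity and force $s_{n+1}=0$. So when $s_{n+1}\neq0$ the defect $a_n(\zeta)=G_n(\zeta)-\zeta+4\pi is_n$ cannot vanish, and we can predict its size. From $G_{n+1}(e^\zeta)\approx e^\zeta-4\pi is_{n+1}$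 and (1),
$$e^{a_n(\zeta)}=e^{-\zeta}e^{G_n(\zeta)}\approx1-4\pi is_{n+1}e^{-\zeta},\qquad\text{so}\qquad a_n(\zeta)\approx-4\pi is_{n+1}e^{-\zeta}.$$
At level $n$ this is a harmless function. One level further down it is not: the defect $b_{n-1}(\zeta)=a_n(e^\zeta)$ of $e^{G_{n-1}}$ is then about $-4\pi is_{n+1}\exp(-e^{\zeta})$. With $X_n=|z_n|$, this has size about $e^{-X_n}$ at $z_{n-1}$ and about $e^{+X_n}$ at $z_{n-1}+i\pi$. We shall see that $G_{n-1}$ lives on a disc of radius comparable to $X_{n-1}$, where $b_{n-1}$ is at most $e^{2X_{n-1}}$. Since $X_n$ is roughly $e^{X_{n-1}}$, the two sizes are incompatible. This is a heuristic: the approximations hold only near $z_{n-1}$ and only up to factors $e^{o(X_n)}$. The proof makes it rigorous with Koebe's theorems, a two-constants estimate and Hadamard's three circles theorem.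

## 2. Hairs, ray arcs and three theorems

A point $z$ is *escaping* if $|f^n(z)|\to\infty$. It is *fast-escaping* if there is an integer $m\ge0$ with $|f^{n+m}(z)|>E^n(0)$ for all $n\ge0$.

**Definition (hair).** The hairs of $f$ are its dynamic rays: the maximal injective continuous curves $\gamma:(0,\infty)\to\mathbb C$ consisting of escaping points with $|\gamma(t)|\to\infty$ as $t\to\infty$. Maximal means: not, up to reparametrization, the restriction of an injective continuous curve of escaping points to a proper open subinterval. A hair is regarded as a curve up to change of parameter, and a *subarc* is the image of an interval of parameters. A hair is a *real-analytic curve* if it has a real-analytic parametrization $\gamma:(0,\infty)\to\mathbb C$ with $\gamma'(t)\ne0$ for all $t$. Equivalently, it is locally the image of a regular real-analytic map.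

The points of the hairs are fast-escaping, and the hairs are the curves making up the fast-escaping set. It is known (Viana) that hairs admit $C^\infty$ parametrizations. The source of our problem, Neil Dobbs, "Knobbly but nice", arXiv:1908.05088 (2019), has the following

**Conjecture.** The hairs of $f:z\mapsto e^z$ are real-analytic curves.

The conjecture is false. To say how, we isolate the only features of hairs that the argument uses.

**Definition (ray arc).** Let $I\subset\mathbb R$ be an open interval and $\alpha:I\to\mathbb C$ continuous and injective. Call $\alpha$ a *ray arc with address* $(s_n)_{n\ge N}\subset\mathbb Z$ if there are continuous strictly increasing $T_n:I\to(0,\infty)$, $n\ge N$, with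

- (R1) $T_n(t)\to\infty$ for $t\in I$, and $T_n(t)/T_n(t')\to0$ whenever $t<t'$ in $I$;
- (R2) $s_n/T_n(t)\to0$ for every $t\in I$;
- (R3) $f^n(\alpha(t))-T_n(t)-2\pi is_n\to0$ uniformly on compact subsets of $I$ as $n\to\infty$.

**Theorem A.** There is a hair $\Gamma$ of $f$ that, suitably parametrized, is a ray arc with $s_n=1$ for all $n$. No nondegenerate subarc of $\Gamma$ is contained in the image of a non-constant real-analytic map $(-1,1)\to\mathbb C$. In particular $\Gamma$ is not a real-analytic curve, and the conjecture is false.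

**Theorem B.** Let $\alpha:I\to\mathbb C$ be a ray arc with address $(s_n)$. If for some nondegenerate open interval $J\subset I$ the set $\alpha(J)$ is contained in the image of a non-constant real-analytic map $\beta:(-1,1)\to\mathbb C$ (not assumed regular or injective), then $s_n=0$ for all large $n$.

**Theorem C.** Let $\Gamma$ be a hair that has a parametrization $\gamma:(0,\infty)\to\mathbb C$ which is a ray arc. The following are equivalent:

- (a) some nondegenerate subarc of $\Gamma$ is contained in the image of a non-constant real-analytic map of an interval;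
- (b) $\Gamma$ is a real-analytic curve;
- (c) $f^n(\Gamma)\subset\mathbb R$ for some $n\ge0$.

The implications (c)$\Rightarrow$(b)$\Rightarrow$(a) hold for every hair.

Theorem C makes a claim only about hairs admitting a ray-arc parametrization. We do not prove that every hair not eventually mapped into $\mathbb R$ is of this kind, and the disproof does not need it.

We use the following textbook facts, besides the Schwarz lemma, the Riemann mapping theorem, the Baire category theorem, Brouwer's fixed point theorem, and the maximum principle for harmonic and subharmonic functions.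

- **Koebe.** Let $F$ be univalent on $D(c,\rho)$. Then $|F(c+h)-F(c)|\le|F'(c)|\,|h|\,(1-|h|/\rho)^{-2}$ for $|h|<\rho$ (growth theorem), and $F(D(c,\rho))\supset D(F(c),\rho|F'(c)|/4)$ (quarter theorem).
- **Hadamard's three circles theorem.** Let $F\not\equiv0$ be holomorphic near the closed disc of center $c$ and radius $r_3$, let $\mathcal M(r)=\max_{|\xi|=r}|F(c+\xi)|$ and $0<r_1<r_2<r_3$. Then $\log\mathcal M(r_2)\le(1-\tau)\log\mathcal M(r_1)+\tau\log\mathcal M(r_3)$ with $\tau=\log(r_2/r_1)/\log(r_3/r_1)$.
- **Poincaré–Miranda.** If $(F_1,F_2):[0,1]^2\to\mathbb R^2$ is continuous, $F_1\le0$ on one vertical side and $\ge0$ on the other, and $F_2\ge0$ on one horizontal side and $\le0$ on the other, then $(F_1,F_2)$ has a zero.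

## 3. Horizontal lines that are hairs

*The real line.* Every real $x$ escapes, because $e^x>x$ and $E$ has no real fixed point. Parametrize $\mathbb R$ by $(0,\infty)$ via $t\mapsto\log t$. At both ends the curve tends to $\infty$. If it were the restriction of a longer curve in $\mathbb C$ to a proper open subinterval, it would converge in $\mathbb C$ at one end. So $\mathbb R$ is a hair, and it is real-analytic.

It is also a ray arc. Take $I=\mathbb R$, $\alpha(t)=t$, $N=1$, $T_n=E^n$, $s_n=0$. (We start at $N=1$ because $T_n$ must be positive.) Conditions (R2) and (R3) are trivial. For (R1), let $t<t'$ and $d_n=E^n(t')-E^n(t)$. Once $E^n(t)\ge1$, the mean value theorem gives $d_{n+1}\ge e\,d_n$, so $d_n\to\infty$, and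
$$\frac{E^n(t)}{E^n(t')}=e^{-d_{n-1}}\to0 .$$

*The line $\operatorname{Im}z=2\pi$.* Since $f(x+2\pi i)=e^x$, this line lands on the real axis after one step. It is a real-analytic hair, and $t\mapsto t+2\pi i$ is a ray arc with $T_n=E^n$ and $s_n=0$ for $n\ge1$. At time $0$ it has height $2\pi\cdot1$.

*The line $\operatorname{Im}z=\pi$.* Here $f(x+\pi i)=-e^x$ and $f^2(x+\pi i)=e^{-e^x}\in(0,1)$. This too is a real-analytic hair. Since $e^{-e^x}$ decreases in $x$, a ray-arc parametrization has to run backward: $\alpha(t)=-t+\pi i$, $N=2$, $T_n(t)=E^{n-2}(e^{-e^{-t}})$, $s_n=0$. Property (R1) follows from the case of the real line.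

All these hairs satisfy (c) of Theorem C. The next simplest address is $(1,1,1,\dots)$. The line $\operatorname{Im}z=2\pi$ does not have it, because its image is at height $0$ and not at height $2\pi$.

## 4. The hair of address $(1,1,1,\dots)$

Let $\Omega=\mathbb C\setminus(-\infty,0]$, $\Sigma=\{\pi<\operatorname{Im}z<3\pi\}\subset\Omega$ and
$$L(z)=\operatorname{Log}z+2\pi i .$$
This is a conformal bijection $\Omega\to\Sigma$. We have $f\circ L=\mathrm{id}$ on $\Omega$. If $z\in\Sigma$, then $f(z)\in\Omega$ and $L(f(z))=z$. As $\Sigma\subset\Omega$, all iterates $L^k$ are defined and injective on $\Omega$.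

**Step 1: the part of the curve near infinity.** We pull back the far-out real point $E^k(t)$ by $L^k$ and let $k\to\infty$. For $t\ge4$ let $w_k(t)=L^k(E^k(t))$, and for $0\le j\le k$ put $v_j=L^{k-j}(E^k(t))$, so $v_k=E^k(t)$, $v_j=L(v_{j+1})$, $v_0=w_k(t)$. We claim $|v_j-E^j(t)|\le7$. This is clear for $j=k$. If it holds for $j+1$, write $v_{j+1}=E^{j+1}(t)(1+u)$ with $|u|\le7/E^{j+1}(t)\le7e^{-4}<\frac12$. Then $v_j-E^j(t)-2\pi i=\operatorname{Log}(1+u)$ and
$$|v_j-E^j(t)-2\pi i|\le2|u|\le\frac{14}{E^{j+1}(t)}\le14e^{-4}<0.3 ,$$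
so the claim holds for $j$, because $2\pi+0.3<7$.

Next we compare $w_{k+1}(t)$ with $w_k(t)$. Since $L(E^{k+1}(t))=E^k(t)+2\pi i$, we have $w_{k+1}(t)=L^k(E^k(t)+2\pi i)$, while $w_k(t)=L^k(E^k(t))$. By the claim (for $k+1$ and for $k$), at every level $j\le k$ both backward orbits lie in the closed convex disc $\overline{D(E^j(t),7)}$. For $j\ge1$ we have there $|L'(z)|=1/|z|\le1/(e^4-7)\le1/47$. Going down from level $k$ to level $0$ gives
$$|w_{k+1}(t)-w_k(t)|\le2\pi\,47^{-k}.$$
So $w_k$ converges uniformly on $[4,\infty)$ to a continuous $\gamma$. The estimate for $v_0$ gives in the limit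
$$|\gamma(t)-t-2\pi i|\le14e^{-t}<0.3 \qquad(t\ge4). \tag{2}$$
From $w_{k+1}(t)=L(w_k(e^t))$ we get $\gamma(t)=L(\gamma(e^t))$; by (2), $\gamma(e^t)\in\Omega$, so the limit is legitimate. Hence $f(\gamma(t))=\gamma(e^t)$, and $f^n(\gamma(t))=\gamma(E^n(t))$ for all $n\ge0$.

The curve $\gamma$ is injective. Indeed, if $\gamma(t)=\gamma(t')$, then $\gamma(E^n(t))=\gamma(E^n(t'))$, and by (2) $|E^n(t)-E^n(t')|\le1$ for all $n$. Since $E'\ge e^4$ on $[4,\infty)$, this forces $t=t'$.

For a feel of the shape, write $\gamma(e^t)=e^t(1+u)$ with $u=(2\pi i+\varepsilon)e^{-t}$, $|\varepsilon|\le14e^{-e^t}$. Then $\operatorname{Im}\gamma(t)=2\pi+\operatorname{Im}\operatorname{Log}(1+u)=2\pi+2\pi e^{-t}+O(e^{-2t})$. The curve is asymptotic to the line $\operatorname{Im}z=2\pi$ and, for large $t$, lies above it by about $2\pi e^{-t}$. This agrees with the prediction $a\approx-4\pi i e^{-\zeta}$ of Section 1, since on the curve $a=-2i(\operatorname{Im}\gamma-2\pi)$.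

**Step 2: extending the curve backward.** We use the functional equation to continue $\gamma$ until it ends. Let $A:[4,\infty)\to[0,\infty)$ be the increasing homeomorphism that is affine from $[4,e^4]$ onto $[0,1]$ and extended by $A(e^t)=A(t)+1$. For $x\ge0$ put $\Gamma^*(x)=\gamma(A^{-1}(x))$. As $e^{A^{-1}(x)}=A^{-1}(x+1)$, we have $f(\Gamma^*(x))=\Gamma^*(x+1)$ and $\Gamma^*(x)=L(\Gamma^*(x+1))$. For $x\in\mathbb R$ define
$$\Gamma^*(x)=L^k(\Gamma^*(x+k)),\qquad k\ge\max(0,-x)\text{ an integer}.$$
This does not depend on $k$, because $L^{k+1}(\Gamma^*(x+k+1))=L^k(\Gamma^*(x+k))$. So $\Gamma^*$ is continuous. It is injective, since two points may be written with the same $k$ and $L^k$ is injective. Applying $f$ removes one $L$ (take $k\ge1$), so $f(\Gamma^*(x))=\Gamma^*(x+1)$ for all $x\in\mathbb R$. Let $\Gamma=\Gamma^*(\mathbb R)$, with $\mathbb R$ reparametrized increasingly by $(0,\infty)$ when needed.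

**Step 3: $\Gamma^*$ is a ray arc with $s_n=1$ for all $n\ge 0$.** Put $T_n(x)=A^{-1}(x+n)$ if $x+n\ge0$, and $T_n(x)=4e^{x+n}$ otherwise. Since $A^{-1}(0)=4$, these functions are continuous; they are positive and strictly increasing. Let $x\in\mathbb R$ and let $k\ge 0$ be an integer with $x+k\ge0$. For $n\ge k$ we have $T_n(x)=E^{n-k}(\tau)$ with $\tau=A^{-1}(x+k)\ge4$. So $T_n(x)\to\infty$. For $4\le\tau<\tau'$,
$$\frac{E^m(\tau)}{E^m(\tau')}=\exp\big(E^{m-1}(\tau)-E^{m-1}(\tau')\big)\to0,$$
because $E^{m-1}(\tau')-E^{m-1}(\tau)\ge e^{4(m-1)}(\tau'-\tau)$. This gives (R1), and (R2) is clear. When $x+n\ge0$, $f^n(\Gamma^*(x))=\Gamma^*(x+n)=\gamma(T_n(x))$, so by (2) the error in (R3) is at most $14e^{-T_n(x)}$. This tends to $0$ uniformly on compact sets, as $T_n$ is increasing.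

**Step 4: every point of $\Gamma$ is fast-escaping.** By (2), for $t\ge4$,
$$|f^n(\gamma(t))|=|\gamma(E^n(t))|\ge E^n(t)-0.3>E^n(0),$$
since $E^n(t)-E^n(0)\ge t\ge4$ because $E'\ge1$ on $[0,\infty)$. So the points of $\gamma([4,\infty))$ are fast-escaping. Every point of $\Gamma$ is mapped into $\gamma([4,\infty))$ by some iterate, so it is fast-escaping too, in particular escaping. Moreover $|\Gamma^*(x)|\to\infty$ as $x\to+\infty$.

**Step 5: $\Gamma$ is maximal.** We find where $\Gamma^*$ goes as $x\to-\infty$. Consider the closed rectangle $0\le\operatorname{Re}z\le10$, $\pi\le\operatorname{Im}z\le3\pi$. On it $\pi\le|z|<14$ and $0<\operatorname{Arg}z\le\frac\pi2$, so $\operatorname{Re}L(z)=\log|z|\in[1,3]$ and $\operatorname{Im}L(z)\in(2\pi,\frac52\pi]$. Thus $L$ maps the rectangle into itself. By Brouwer there is a fixed point $p=L(p)$, which lies in $\Sigma$, and $f(p)=f(L(p))=p$.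

The map $L:\Omega\to\Omega$ fixes $p$ and is not onto. Transport it to the unit disc by a Riemann map of $\Omega$ sending $p$ to $0$. We get a self-map $\kappa$ of the disc with $\kappa(0)=0$ that is not an automorphism. By the Schwarz lemma $\kappa(z)/z$, extended over $0$, has modulus $<1$ everywhere, hence modulus at most some $c_r<1$ on $|z|\le r$. So $|\kappa^k(z)|\le c_r^k r$ there. Therefore $L^k\to p$ locally uniformly on $\Omega$. For $x\in[-k,-k+1]$ we have $\Gamma^*(x)\in L^k(\Gamma^*([0,1]))$, so $\Gamma^*(x)\to p$ as $x\to-\infty$.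

If $\Gamma^*$ were, up to reparametrization, the restriction of an injective curve of escaping points to a proper open subinterval, then at one of its ends it would converge to an escaping point of $\mathbb C$. But its end limits are $\infty$ and the fixed, hence non-escaping, point $p$. So $\Gamma$ is maximal, i.e. a hair. Note also that $p\notin\Gamma$, so $\Gamma^*$ is a homeomorphism onto $\Gamma$: if $\Gamma^*(x_j)\to\Gamma^*(x)$, then $(x_j)$ is bounded because of the end limits, and its limit points must equal $x$ by injectivity. In particular, every arc contained in $\Gamma$ is $\Gamma^*$ of a compact interval.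

**Theorem A follows from Theorem B.** A nondegenerate subarc of $\Gamma$ is $\Gamma^*$ of a nondegenerate interval. If it lay in the image of a non-constant real-analytic map $(-1,1)\to\mathbb C$, Theorem B would give $s_n=0$ for large $n$, contradicting $s_n=1$. If $\Gamma$ were a real-analytic curve, it would be locally the image of a regular real-analytic map, which has just been excluded. It remains to prove Theorem B.

## 5. The domains of $L^k\circ E^k$ shrink

Before that, consider the direct approach. Each $w_k=L^k\circ E^k$ is real-analytic on $[4,\infty)$. If for some $t$ all $w_k$ extended to uniformly bounded holomorphic functions on one complex neighborhood of $t$, then $\gamma$ would be real-analytic near $t$. So one tries to run the estimates of Step 1 for complex $t$.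

The formula $L^k\circ E^k$ breaks down at once. Fix $t\ge4$ and let $k\ge1$. Start from $E^{k-1}(t)+i\pi$, which $E$ (extended to $\mathbb C$ as $f$) sends to $-E^k(t)$, a point of the slit $(-\infty,0]$. Pull it back $k-1$ times by $\operatorname{Log}$. For $j\ge1$, $\operatorname{Log}$ has derivative at most $1/47$ on $D(E^j(t),7)$ and maps $E^j(t)$ to $E^{j-1}(t)$. So we arrive at a point $\tau_k$ with
$$|\tau_k-t|\le\pi\,47^{-(k-1)},\qquad f^k(\tau_k)=-E^k(t)\in(-\infty,0].$$
Hence no fixed neighborhood of $t$ lies in the domain of $L^k\circ E^k$ for all $k$, and the estimate has nowhere to live.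

This decides nothing. The formula can fail where the function is fine: $w_1(t)=t+2\pi i$ is entire, though $L(e^t)$ makes no sense at $\operatorname{Im}t=\pi$. And even if $\gamma$ were shown not to be real-analytic as a function of $t$, another parametrization might be: a homeomorphism $\mathbb R\to\mathbb R$ that is nowhere analytic still traces the real line. One needs a handle on the curve as a set, and this is what the reflection $R$ provides.

## 6. The reflection near a ray arc and the inverse branches $\psi_n$

From here to the end of Section 10 let $\alpha,\beta,J$ be as in Theorem B.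

**Step 1: passing to a regular arc.** The map $\beta$ may have critical points and self-intersections; we remove them by Baire's theorem. The zeros of $\beta'$ are isolated, so they form a countable set $Z$. Every point of $(-1,1)\setminus Z$ has a neighborhood on which $\beta$ is injective with $\beta'\ne0$. So $(-1,1)\setminus Z$ is the union of countably many compact intervals $K_i$ (with rational endpoints) such that $\beta$ is injective with $\beta'\ne0$ in a neighborhood of each $K_i$. The sets $\alpha^{-1}(\beta(K_i))\cap J$ and $\alpha^{-1}(\beta(\zeta))\cap J$ ($\zeta\in Z$) are relatively closed and cover $J$. The latter have at most one point each, as $\alpha$ is injective. By Baire some $\alpha^{-1}(\beta(K_i))\cap J$ has interior. After shrinking $J$ to a smaller open interval, $\alpha(J)\subset\beta(K)$ with $K=K_i$. As $\beta|_K$ is a homeomorphism onto $\beta(K)$, the map $\beta|_K^{-1}\circ\alpha:J\to K$ is continuous.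

**Step 2: the reflection.** Fix $t_0\in J$, $z_0=\alpha(t_0)$, $u_0=\beta|_K^{-1}(z_0)$. Since $\beta'(u_0)\neq0$, for some $\eta>0$ the restriction $\beta|_{(u_0-\eta,u_0+\eta)}$ extends to a univalent map $\varphi$ on $D(u_0,\eta)$. Let $U=\varphi(D(u_0,\eta))$ and let $R$ be the reflection of Section 1. Then $R'(z_0)=\overline{\varphi'(u_0)}/\varphi'(u_0)$ has modulus $1$. By continuity of $\beta|_K^{-1}\circ\alpha$, after shrinking $J\ni t_0$ again, every $\alpha(t)$ with $t\in J$ is $\varphi(u)$ with $u$ real. So
$$R(z)=\bar z\quad\text{for }z\in\alpha(J). \tag{3}$$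
Fix $\eta_1>0$ with $D(z_0,\eta_1)\subset U$ and $|R'|\le2$ there. Fix $t_1<t_0<t_2$ in $J$.

**Step 3: sizes along the orbit.** Write $z_n(t)=f^n(\alpha(t))$, $z_n=z_n(t_0)$, $X_n=|z_n|$. Here $o(\cdot)$ refers to $n\to\infty$, and statements about $n$ are meant for all large $n$. By (R3) and (R2), $z_n=T_n(t_0)+2\pi is_n+o(1)$ with $s_n=o(T_n(t_0))$. Hence $X_n=(1+o(1))T_n(t_0)\to\infty$, $s_n=o(X_n)$, $z_n=X_n(1+o(1))$, $\operatorname{Im}z_n=o(X_n)$, $\operatorname{Re}z_n=(1+o(1))X_n$, and
$$X_{n+1}=e^{\operatorname{Re}z_n}=e^{(1+o(1))X_n}. \tag{4}$$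
The integers $s_{n+1}$ are much smaller than $X_{n+1}$. To see this we use the parameter $t_1<t_0$. By (R2) at $t_1$, then (R3),
$$|s_{n+1}|\le T_{n+1}(t_1)\le|z_{n+1}(t_1)|+1=e^{\operatorname{Re}z_n(t_1)}+1\le e^{T_n(t_1)+1}+1,$$
and $T_n(t_1)=o(T_n(t_0))=o(X_n)$ by (R1). Hence
$$|s_{n+1}|\le e^{o(X_n)}. \tag{5}$$

**Step 4: inverse branches on large discs.** We want $\psi_n$ on a disc of radius comparable to $X_n$. Let $\Delta_n=D(z_n,X_n/2)$; it omits $0$. Choose $M\ge N$ with $X_n\ge100$ for $n\ge M$. For $n>M$ let $\lambda_n$ be the branch of $\log$ on $\Delta_n$ with $\lambda_n(z_n)=z_{n-1}$: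
$$\lambda_n(z_n(1+w))=z_{n-1}+\operatorname{Log}(1+w),\qquad|w|<\tfrac12 .$$
As $|\operatorname{Log}(1+w)|\le-\log(1-|w|)<\log2$, we have $\lambda_n(\Delta_n)\subset D(z_{n-1},\log2)\subset\Delta_{n-1}$, the last because $X_{n-1}/2\ge50$. Moreover $|\lambda_n'(z)|=1/|z|\le2/X_n\le1/50$. So each further $\lambda_j$, $M<j<n$, contracts by at least the factor $50$, and
$$\lambda_{M+1}\circ\dots\circ\lambda_n(\Delta_n)\subset D(z_M,50^{-(n-1-M)}).$$
As $(f^M)'$ has no zeros, $f^M$ has a univalent local inverse $\chi$ near $z_M$ with $\chi(z_M)=z_0$. For large $n$ the map $\psi_n=\chi\circ\lambda_{M+1}\circ\dots\circ\lambda_n$ is therefore defined on $\Delta_n$, univalent, and satisfies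
$$f^n\circ\psi_n=\mathrm{id},\qquad\psi_n(z_n)=z_0,\qquad\psi_n(\Delta_n)\subset D(z_0,\eta_1).$$

Consecutive branches are compatible: $\psi_{n+1}=\psi_n\circ\lambda_{n+1}$. If $|\zeta-z_n|<\frac13$, then $e^\zeta=z_{n+1}e^{\zeta-z_n}\in\Delta_{n+1}$ because $e^{1/3}-1<\frac12$, and $\lambda_{n+1}(e^\zeta)=z_n+\operatorname{Log}e^{\zeta-z_n}=\zeta$. Thus
$$\psi_n(\zeta)=\psi_{n+1}(e^\zeta)\qquad(|\zeta-z_n|<\tfrac13). \tag{6}$$

## 7. The defects $a_n$, $b_n$ and their a priori bounds

Since $\psi_n(\Delta_n)\subset D(z_0,\eta_1)\subset U$, the following functions are holomorphic on all of $\Delta_n$: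
$$G_n=f^n\circ R\circ\psi_n,\qquad a_n(\zeta)=G_n(\zeta)-\zeta+4\pi is_n,\qquad b_n(\zeta)=e^{G_n(\zeta)}-e^\zeta+4\pi is_{n+1}.$$
So $a_n$ measures how far $G_n$ is from the reflection in the line $\operatorname{Im}=2\pi s_n$, and $b_n$ is the same measurement one level up, expressed at level $n$. Let $\Delta_n'=D(z_n,X_n/100)$.

For the model line $\operatorname{Im}z=2\pi$ one can take $R(z)=z-4\pi i$. Then $G_0(\zeta)=\zeta-4\pi i$ and $G_n(\zeta)=\zeta$ for $n\ge1$. With $s_0=1$ and $s_n=0$ for $n\ge1$, all $a_n$ and $b_n$ are $0$.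

**Lemma 1.** For large $n$, $|G_n-\bar z_n|\le X_n/4$ on $\Delta_n'$, and
$$|a_n|\le X_n,\qquad|b_n|\le e^{2X_n}\qquad\text{on }\Delta_n'. \tag{7}$$

**Proof.** The purpose is to bound $G_n$ on a big disc although $f^n$ is wildly expanding. The trick is that the growth theorem for $\psi_n$ and the quarter theorem for its mirror image involve the same number $\delta=|\psi_n'(z_n)|$, which cancels. For $\zeta\in\Delta_n'$ the growth theorem on $\Delta_n$ (ratio $|\zeta-z_n|/(X_n/2)<0.02$) gives
$$|\psi_n(\zeta)-z_0|\le\delta\frac{X_n}{100}(1-0.02)^{-2}\le1.05\,\delta\frac{X_n}{100}.$$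
Since $R(z_0)=\bar z_0$ and $|R'|\le2$ on $D(z_0,\eta_1)$,
$$|R(\psi_n(\zeta))-\bar z_0|\le2.1\,\delta\frac{X_n}{100}<\frac{\delta X_n}{16}.$$
The map $\tilde\psi_n(\xi)=\overline{\psi_n(\bar\xi)}$ is univalent on $D(\bar z_n,X_n/2)$, has $|\tilde\psi_n'(\bar z_n)|=\delta$, $\tilde\psi_n(\bar z_n)=\bar z_0$, and $f^n\circ\tilde\psi_n=\mathrm{id}$ because $f^n$ commutes with conjugation. By the quarter theorem $\tilde\psi_n(D(\bar z_n,X_n/4))\supset D(\bar z_0,\delta X_n/16)$. So $R(\psi_n(\zeta))=\tilde\psi_n(\xi)$ for some $\xi$ with $|\xi-\bar z_n|<X_n/4$, and $G_n(\zeta)=f^n(\tilde\psi_n(\xi))=\xi$.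

Hence $|a_n|\le|G_n-\bar z_n|+|\bar z_n-z_n|+|z_n-\zeta|+4\pi|s_n|\le\frac{X_n}4+2|\operatorname{Im}z_n|+\frac{X_n}{100}+4\pi|s_n|\le X_n$, because $\operatorname{Im}z_n$ and $s_n$ are $o(X_n)$. Using $\operatorname{Re}G_n\le1.25X_n$, $\operatorname{Re}\zeta\le1.01X_n$ and (5), $|b_n|\le e^{1.25X_n}+e^{1.01X_n}+e^{o(X_n)}\le e^{2X_n}$. $\square$

**Lemma 2.** For large $n$, if $|\zeta-z_n|<\frac1{500}$, then $e^\zeta\in D(z_{n+1},X_{n+1}/400)$ and
$$b_n(\zeta)=a_{n+1}(e^\zeta). \tag{8}$$

**Proof.** The first part holds since $e^{1/500}-1<\frac1{400}$. By (6),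
$$e^{G_n(\zeta)}=f^{n+1}(R(\psi_n(\zeta)))=f^{n+1}(R(\psi_{n+1}(e^\zeta)))=G_{n+1}(e^\zeta),$$
and (8) follows from the definitions. $\square$

Finally, $e^{4\pi is_n}=1$, so $e^{a_n(\zeta)}=e^{-\zeta}e^{G_n(\zeta)}$, that is,
$$e^{a_n(\zeta)}-1=e^{-\zeta}\big(-4\pi is_{n+1}+b_n(\zeta)\big)\quad\text{on }\Delta_n. \tag{9}$$

## 8. Smallness of $a_n$: a two-constants estimate across the hair

**Proposition 3.** For large $n$, $|a_n|\le e^{-X_n/10}$ on $D(z_n,X_n/400)$.

The plan: on the hair itself $a_n$ is explicitly tiny, the hair crosses a large square from side to side, and $\log|a_n|$ is subharmonic, so the smallness spreads to the whole middle of the square.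

Let $\ell=X_n/200$, write $\zeta=z_n+x+iy$, and let $Q=\{|x|\le\ell,\ |y|\le\ell\}$. Since $\sqrt2\,\ell<X_n/100$, $Q\subset\Delta_n'$. Take $n$ so large that $\ell\ge60$.

**Step 1: the hair crosses $Q$.** For large $n$ the error in (R3) is at most $0.1$ on $[t_1,t_2]$. By (R1), $\operatorname{Re}z_n(t_1)\le T_n(t_1)+0.1=o(X_n)$, while $T_n(t_2)/T_n(t_0)\to\infty$. So $\operatorname{Re}z_n(t_1)<\operatorname{Re}z_n-\ell$ and $\operatorname{Re}z_n(t_2)>\operatorname{Re}z_n+\ell$. Let $(u,u')\ni t_0$ be the maximal interval in $[t_1,t_2]$ on which $|\operatorname{Re}(z_n(t)-z_n)|<\ell$. Then $|\operatorname{Re}(z_n(u)-z_n)|=\ell$. As $T_n$ is increasing, $\operatorname{Re}z_n(u)\le T_n(u)+0.1\le T_n(t_0)+0.1\le\operatorname{Re}z_n+0.2$, so $\operatorname{Re}(z_n(u)-z_n)=-\ell$. Likewise $\operatorname{Re}(z_n(u')-z_n)=+\ell$. On $[u,u']$ both $\operatorname{Im}z_n(t)$ and $\operatorname{Im}z_n$ are within $0.1$ of $2\pi s_n$, so $|\operatorname{Im}(z_n(t)-z_n)|\le0.2<1$. Thus $\sigma=z_n([u,u'])$ is a curve in $Q\cap\{|y|<1\}$ joining the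 left side of $Q$ to the right side.

**Step 2: $a_n$ is tiny on $\sigma$.** First, $\psi_n(z_n(t))=\alpha(t)$ on $[u,u']$. Both sides are continuous in $t$, have image $z_n(t)$ under $f^n$, and agree at $t_0$. The set where they agree is closed, and it is open because $f^n$ is locally injective. By (3), $G_n(z_n(t))=f^n(R(\alpha(t)))=f^n(\overline{\alpha(t)})=\overline{z_n(t)}$, hence
$$a_n(z_n(t))=\overline{z_n(t)}-z_n(t)+4\pi is_n=-2i\,\theta,\qquad\theta=\operatorname{Im}z_n(t)-2\pi s_n,$$
where $\theta=o(1)$ uniformly on $[t_1,t_2]$. The next iterate shows how small $\theta$ is. Since $z_{n+1}(t)=e^{z_n(t)}$,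
$$\sin\theta=\frac{\operatorname{Im}z_{n+1}(t)}{|z_{n+1}(t)|}.$$
Here $|\operatorname{Im}z_{n+1}(t)|\le2\pi|s_{n+1}|+1\le e^{0.01X_n}$ by (R3) and (5), and $|z_{n+1}(t)|=e^{\operatorname{Re}z_n(t)}\ge e^{\operatorname{Re}z_n-\ell}\ge e^{0.99X_n}$. As $|\theta|\le2|\sin\theta|$ for small $\theta$, on $\sigma$ we get
$$|a_n|=2|\theta|\le4e^{-0.98X_n}\le X_ne^{-X_n/2}.$$

**Step 3: the comparison functions.** If $a_n\equiv0$ there is nothing to prove. Otherwise let $v=\log(|a_n|/X_n)$. It is subharmonic near $Q$, $v\le0$ on $Q$ by (7), and $v\le-X_n/2$ on $\sigma$. Let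
$$k_+(x,y)=\cos\frac{\pi x}{2\ell}\;\frac{\sinh\frac{\pi(\ell-y)}{2\ell}}{\sinh\frac{\pi(\ell+1)}{2\ell}},\qquad k_-(x,y)=k_+(x,-y).$$
These are harmonic. On $\{|x|\le\ell,\,-1\le y\le\ell\}$ we have $0\le k_+\le1$, and $k_+=0$ for $|x|=\ell$ and for $y=\ell$. For $|x|\le\ell/2$, $-1\le y\le\ell/2$, since $\ell\ge60$ gives $\frac{\pi(\ell+1)}{2\ell}<1.6$,
$$k_+\ge\cos\tfrac\pi4\,\frac{\sinh\frac\pi4}{\sinh1.6}>\tfrac14 .$$
Symmetrically, on $\{|x|\le\ell,\,-\ell\le y\le1\}$ we have $0\le k_-\le1$, with $k_-=0$ for $|x|=\ell$ and for $y=-\ell$, and $k_->\frac14$ for $|x|\le\ell/2$, $-\ell/2\le y\le1$.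

**Step 4: $\sigma$ separates top from bottom.** Every curve $q:[0,1]\to Q$ from the bottom side to the top side meets $\sigma$. Indeed, let $p:[0,1]\to Q$ parametrize $\sigma$ from left to right, write $p=(p_1,p_2)$, $q=(q_1,q_2)$ in the coordinates $(x,y)$, and consider
$$(r,r')\mapsto(p_1(r)-q_1(r'),\,p_2(r)-q_2(r'))\quad\text{on }[0,1]^2 .$$
The first coordinate is $\le0$ for $r=0$ (there $p_1=-\ell$) and $\ge0$ for $r=1$. The second is $\ge0$ for $r'=0$ (there $q_2=-\ell$) and $\le0$ for $r'=1$. By Poincaré–Miranda it has a zero, that is, $p(r)=q(r')$.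

Let $C_\pm$ be the component of $\operatorname{int}Q\setminus\sigma$ containing the convex set $\operatorname{int}Q\cap\{\pm y>1\}$, which is disjoint from $\sigma$. If $C_+=C_-$, there would be a path in $\operatorname{int}Q\setminus\sigma$ from a point with $y<-1$ to a point with $y>1$. Prolonging it by vertical segments to the bottom and top sides, which stay in $\{|y|>1\}$, we would get a curve from bottom to top avoiding $\sigma$. This is impossible, so $C_+\ne C_-$. Consequently $C_+$ is disjoint from $\{y<-1\}$, so $\overline{C_+}\subset\{y\ge-1\}$; and every component $C\ne C_+$ is disjoint from $\{y>1\}$, so $\overline C\subset\{y\le1\}$.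

**Step 5: the maximum principle.** We have $\partial C_+\subset\sigma\cup(\partial Q\cap\{y\ge-1\})$. There $v+\frac{X_n}2k_+\le0$: on $\sigma$ because $v\le-\frac{X_n}2$ and $k_+\le1$, and on the rest because $k_+=0$ and $v\le0$. By the maximum principle $v\le-\frac{X_n}2k_+$ on $C_+$. For every other component $C$, $\partial C\subset\sigma\cup(\partial Q\cap\{y\le1\})$, and the same argument gives $v\le-\frac{X_n}2k_-$ on $C$. A point with $|x|,|y|\le\ell/2$ lies on $\sigma$, where $v\le-\frac{X_n}2$; or in $C_+$, where $y\ge-1$ and $k_+>\frac14$; or in another component, where $y\le1$ and $k_->\frac14$. In all cases $v\le-X_n/8$, i.e.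
$$|a_n|\le X_ne^{-X_n/8}\le e^{-X_n/10}\qquad(|x|,|y|\le\ell/2).$$
As $\ell/2=X_n/400$, this square contains $D(z_n,X_n/400)$. $\square$

## 9. The exact exponential size of $a_n$ when $s_{n+1}\ne0$

To read off $a_n$ from (9) we must know that $b_n$ is negligible against $4\pi$ on a large disc.

**Proposition 4.** For large $n$, $|b_n|\le1$ on $D(z_n,X_n/200)$.

**Proof.** By (8) and Proposition 3 at level $n+1$, $|b_n|\le e^{-X_{n+1}/10}$ on $D(z_n,\frac1{500})$, hence on its closure. By (7), $|b_n|\le e^{2X_n}$ on $D(z_n,X_n/100)$, hence on its closure, as $b_n$ is holomorphic on $\Delta_n$. The first bound is so extreme that it survives on a much larger circle. If $b_n\equiv0$ there is nothing to prove. Otherwise apply the three circles theorem with radii $\frac1{500},\frac{X_n}{200},\frac{X_n}{100}$. Here $1-\tau=\log2/\log(5X_n)$, so on $D(z_n,X_n/200)$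
$$\log|b_n|\le-\frac{\log2}{\log(5X_n)}\cdot\frac{X_{n+1}}{10}+2X_n\to-\infty,$$
because $X_{n+1}=e^{(1+o(1))X_n}$ by (4). $\square$

**Proposition 5.** As $n\to\infty$ through indices with $s_{n+1}\ne0$,
$$\log|a_n(\zeta)|=-\operatorname{Re}\zeta+o(X_n)\quad\text{uniformly on }D(z_n,X_n/400). \tag{10}$$

**Proof.** By Proposition 3, $a_n\to0$ uniformly there, so $\frac12|a_n|\le|e^{a_n}-1|\le2|a_n|$. By Proposition 4, $s_{n+1}\ne0$ and (5),
$$1\le4\pi-1\le|-4\pi is_{n+1}+b_n|\le4\pi|s_{n+1}|+1\le e^{o(X_n)}.$$
Take absolute values and logarithms in (9). $\square$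

## 10. Growth of $b_{n-1}$ against the three circles theorem

**Proof of Theorem B.** Suppose $s_{n+1}\ne0$ for infinitely many $n$, and let $n\to\infty$ through these. We look at $b_{n-1}$, which we know precisely near $z_{n-1}$ and which is bounded on a disc whose radius tends to infinity.

**Step 1: near $z_{n-1}$.** For $|\xi|<\frac1{500}$, (8) at level $n-1$ gives $b_{n-1}(z_{n-1}+\xi)=a_n(z_ne^\xi)$ with $z_ne^\xi\in D(z_n,X_n/400)$. By (10) and $z_n=X_n(1+o(1))$,
$$\log|b_{n-1}(z_{n-1}+\xi)|=-\operatorname{Re}(z_ne^\xi)+o(X_n)=-X_n\big(\operatorname{Re}e^\xi+o(1)\big) \tag{11}$$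
uniformly in $|\xi|<\frac1{500}$. In particular $b_{n-1}\not\equiv0$. Put
$$M_n(r)=X_n^{-1}\max_{|\xi|=r}\log|b_{n-1}(z_{n-1}+\xi)|,\qquad m(r)=\min_{|\xi|=r}\operatorname{Re}e^\xi .$$
As $\frac1{1000}<\frac1{600}<\frac1{500}$, (11) gives $M_n(\frac1{1000})\to-m(\frac1{1000})$ and $M_n(\frac1{600})\to-m(\frac1{600})$.

**Step 2: far from $z_{n-1}$.** Let $\rho_n=X_{n-1}/200\to\infty$. By (7) at level $n-1$ and (4), $M_n(\rho_n)\le2X_{n-1}/X_n\to0$.

**Step 3: comparison.** The three circles theorem with radii $\frac1{1000},\frac1{600},\rho_n$, divided by $X_n$, gives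
$$M_n(\tfrac1{600})\le(1-\tau_n)M_n(\tfrac1{1000})+\tau_nM_n(\rho_n),\qquad\tau_n=\frac{\log(1000/600)}{\log(1000\rho_n)}\to0 .$$
Since $\tau_n>0$ and $M_n(\rho_n)$ is at most a quantity tending to $0$, the limit is
$$-m(\tfrac1{600})\le-m(\tfrac1{1000}),\qquad\text{i.e.}\qquad m(\tfrac1{600})\ge m(\tfrac1{1000}).$$
But $\operatorname{Re}e^\xi$ is a non-constant harmonic function, so by the minimum principle its minimum on the larger circle is strictly smaller: $m(\frac1{600})<m(\frac1{1000})$. This is a contradiction. Hence $s_n=0$ for all large $n$. $\blacksquare$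

With Section 4 this proves Theorem A, and the conjecture is false. Notice where $s_{n+1}\ne0$ entered: only in the lower bound $4\pi-1$ of Proposition 5. For the real line, where all $s_n=0$ and $R(z)=z$, one has $a_n\equiv b_n\equiv0$, and no lower bound is available.

## 11. Hairs that eventually lie in $\mathbb R$: proof of Theorem C

**(b)$\Rightarrow$(a), for every hair.** Restrict a regular real-analytic parametrization to an interval; it is non-constant, and its image is a subarc.

**(c)$\Rightarrow$(b), for every hair.** We pull the parameter of $\mathbb R$ back to $\Gamma$. Let $\gamma:(0,\infty)\to\mathbb C$ parametrize $\Gamma$, with $f^n(\Gamma)\subset\mathbb R$. As $f^n$ is locally conformal and $\gamma$ is injective and continuous, $h=f^n\circ\gamma$ is continuous and locally injective into $\mathbb R$. A continuous locally injective real function on an interval is locally strictly monotone, and by connectedness always in the same sense. So $h$ is strictly monotone, a homeomorphism onto an open interval. The map $\gamma\circ h^{-1}$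 is continuous and $f^n\circ\gamma\circ h^{-1}=\mathrm{id}$, so locally it is a holomorphic inverse branch of $f^n$ restricted to $\mathbb R$. Thus it is real-analytic with non-zero derivative. Compose it with a real-analytic diffeomorphism from $(0,\infty)$ onto the interval, increasing or decreasing as $h$ is.

**(a)$\Rightarrow$(c).** Let $\gamma:(0,\infty)\to\mathbb C$ be a ray-arc parametrization of $\Gamma$. The interval in (a) may be taken to be $(-1,1)$: a real-analytic map on an interval with an endpoint extends a little beyond it, and an open interval is real-analytically diffeomorphic to $(-1,1)$. By Theorem B, $s_n=0$ for all large $n$.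

**Step 1: compact pieces become real.** Put $z_n(t)=f^n(\gamma(t))$ and $\theta_n(t)=\operatorname{Im}z_n(t)$. On a compact interval $I'\subset(0,\infty)$, (R3) gives $\theta_n\to0$ uniformly. Also $|z_n|\to\infty$ uniformly, because $\operatorname{Re}z_n(t)=T_n(t)+o(1)\ge T_n(\min I')+o(1)$. From $z_{n+1}=e^{z_n}$ we have $\sin\theta_n=\theta_{n+1}/|z_{n+1}|$. So there is $K=K(I')$ such that on $I'$, for $n\ge K$,
$$|\theta_n|\le\frac{2|\theta_{n+1}|}{|z_{n+1}|}\le\tfrac12|\theta_{n+1}| .$$
Iterating, $|\theta_n|\le2^{-j}|\theta_{n+j}|\to0$ as $j\to\infty$. Thus $z_n(I')\subset\mathbb R$ for $n\ge K(I')$.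

**Step 2: one $n$ for the whole hair.** The number $K(I')$ may grow with $I'$; we remove this dependence. For $m\ge0$, the set $\mathbb R$ is contained in $f^{-m}(\mathbb R)$ and is closed in it. It is also open in it. Let $x\in\mathbb R$ and let $D$ be a disc about $x$ on which $f^m$ is injective. If $w\in D$ and $f^m(w)\in\mathbb R$, then $\bar w\in D$ and $f^m(\bar w)=\overline{f^m(w)}=f^m(w)$, so $\bar w=w$; that is, $D\cap f^{-m}(\mathbb R)\subset\mathbb R$. Hence every connected subset of $f^{-m}(\mathbb R)$ that meets $\mathbb R$ lies in $\mathbb R$.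

Fix one nondegenerate compact interval $I_0\subset(0,\infty)$ and $n_0=K(I_0)$. Let $I'\supset I_0$ be any compact interval in $(0,\infty)$ and $m=\max(K(I')-n_0,0)$. Then $f^m(z_{n_0}(I'))=z_{n_0+m}(I')\subset\mathbb R$, as $n_0+m\ge K(I')$. So $z_{n_0}(I')$ is a connected subset of $f^{-m}(\mathbb R)$, and it meets $\mathbb R$ because $z_{n_0}(I_0)\subset\mathbb R$. Therefore $z_{n_0}(I')\subset\mathbb R$. As $I'$ was arbitrary, $f^{n_0}(\Gamma)\subset\mathbb R$. $\blacksquare$
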